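
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{The positive co-degree threshold for loose Hamiltonian cycles in $3$-graphs}


\begin{abstract}
The minimum positive co-degree $\delta_2^+(H)$ of a non-empty $3$-graph $H$ is the largest $k$ such that every pair of vertices contained in some edge is contained in at least $k$ edges. We prove that, for every large even $n$, each $3$-graph $H$ on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge n/2$ has a loose Hamiltonian cycle. This confirms a conjecture from \cite{HM}. We show more: $\delta_2^+(H)\ge n/2-1$ suffices, unless $n\equiv 2\pmod 4$ and $H$ belongs to one of two explicit families.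
\end{abstract}

\section{Introduction}

\subsection{The question}

An $r$-graph $H=(V,E)$ has $E\subseteq\binom Vr$. The \emph{minimum positive co-degree} of a non-empty $r$-graph $H$, denoted $\delta^+_{r-1}(H)$, is the largest integer $k$ such that every set of $r-1$ vertices that is contained in at least one edge is contained in at least $k$ edges. We only need $r=3$: every pair of vertices that lies in an edge must lie in at least $\delta_2^+(H)$ edges. Nothing is required of a pair that lies in no edge, so $H$ may contain large sets of vertices no two of which lie in a common edge.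

A \emph{loose cycle} in a $3$-graph is a cyclic sequence of at least three edges in which consecutive edges share exactly one vertex and non-consecutive edges are disjoint; for three edges, we also require that the three shared vertices are distinct. A loose cycle with $\ell$ edges has $2\ell$ vertices. So a loose Hamiltonian cycle requires $n=|V(H)|$ to be even, and it is then an ordering $v_1,\dots,v_n$ of $V(H)$ with $v_{2i-1}v_{2i}v_{2i+1}\in E(H)$ for $i=1,\dots,n/2$, indices modulo $n$.

How large must $\delta_2^+(H)$ be to force a loose Hamiltonian cycle? A vertex in no edge can never be covered, and $\delta_2^+$ does not see such vertices. We therefore assume throughout that there are \emph{no isolated vertices}: every vertex lies in at least one edge.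

Two constructions suggest the answer.

\emph{Space.} Let $V=A\sqcup B$ and take all triples with at most one vertex in $B$. Each of the $n/2$ edges of a loose Hamiltonian cycle contains at most one vertex of $B$, so there is no such cycle if $|B|=\frac n2+1$. In that case a pair $ab$ with $a\in A$, $b\in B$ has co-degree $|A|-1=\frac n2-2$, pairs inside $A$ have co-degree $n-2$, and pairs inside $B$ lie in no edge. So $\delta_2^+=\frac n2-2$. For $|A|=|B|=\frac n2$ we have $\delta_2^+=\frac n2-1$ and the obstruction is gone: $a_1b_1a_2b_2\cdots a_{n/2}b_{n/2}$ is a loose Hamiltonian cycle.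

\emph{Connection and parity.} The disjoint union of two complete $3$-graphs on $\frac n2$ vertices has $\delta_2^+=\frac n2-2$ and no loose Hamiltonian cycle. To raise $\delta_2^+$ to $\frac n2-1$, let the two complete $3$-graphs have vertex sets $A,B$ with $|A|=|B|=\frac n2+1$ and $|A\cap B|=2$. A loose Hamiltonian cycle would have to run through all of $A$ from one vertex of $A\cap B$ to the other, and back through all of $B$. A loose path has an odd number of vertices. Hence the cycle exists if $\frac n2+1$ is odd, that is, if $4\mid n$, and does not exist if $n\equiv 2\pmod 4$.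

So both obstructions disappear around $\frac n2$. It is known that, for $3$-graphs without isolated vertices and for every $\varepsilon>0$, the condition $\delta_2^+(H)\ge(\frac12+\varepsilon)n$ suffices for large even $n$, and that there are $3$-graphs without isolated vertices on $n$ vertices, $n$ even, with $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle. The following conjecture was posed in \cite{HM}.

\begin{conjecture}\label{conj}
There is $n_0$ such that every $3$-graph $H$ without isolated vertices on $n\ge n_0$ vertices, $n$ even, with $\delta_2^+(H)\ge\frac n2$ contains a loose Hamiltonian cycle.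
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:conj}
Conjecture~\ref{conj} is true.
\end{theorem}

This follows from an exact statement one step below $\frac n2$. For $n\equiv2\pmod4$ we define two families of $3$-graphs on $n$ vertices.
\begin{itemize}
\item $\mathcal E_1(n)$: $V=A\cup B$ with $|A|=|B|=\frac n2+1$ and $|A\cap B|=2$; the edges are all triples inside $A$ and all triples inside $B$.
\item $\mathcal E_2(n)$: $V=A\sqcup B$ with $|A|=\frac n2-1$ and $|B|=\frac n2+1$ (an even number), and $M$ is a perfect matching of pairs on $B$; the edges are all triples with exactly two vertices in $A$, all triples $abb'$ with $a\in A$ and $bb'\in M$, and an arbitrary set of triples inside $A$.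
\end{itemize}
The first is the parity obstruction. The second is the space obstruction, with a matching on $B$ added to raise the co-degree of the pairs $ab$ by one.

\begin{theorem}\label{thm:main}
There is $n_0$ such that for every even $n\ge n_0$ and every $3$-graph $H$ on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge\frac n2-1$ the following holds: $H$ has a loose Hamiltonian cycle, unless $n\equiv2\pmod4$ and $H\in\mathcal E_1(n)\cup\mathcal E_2(n)$. The members of $\mathcal E_1(n)\cup\mathcal E_2(n)$ have $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle.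
\end{theorem}

Since $\frac n2-1<\frac n2$, Theorem~\ref{thm:main} implies Theorem~\ref{thm:conj}. It also gives the exact threshold.

\begin{corollary}\label{cor:threshold}
For all large even $n$, the least integer $k$ such that every $3$-graph $H$ on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge k$ has a loose Hamiltonian cycle is $\frac n2$ if $n\equiv2\pmod4$, and $\frac n2-1$ if $n\equiv0\pmod4$.
\end{corollary}

Indeed, the upper bounds are contained in Theorem~\ref{thm:main}. For $n\equiv2\pmod4$ the lower bound is given by the members of $\mathcal E_1(n)$, and for $n\equiv0\pmod 4$ by the space construction above, which has $\delta_2^+=\frac n2-2$. In particular, for large even $n$, $3$-graphs without isolated vertices with $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle exist exactly when $n\equiv2\pmod4$. Our proof does not use the asymptotic result quoted above.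

\subsection{Plan of the proof}

The proof distinguishes whether $H$ resembles one of the two obstructions. Let $G$ be the graph of pairs that lie in an edge of $H$. If $V$ splits into two halves with few edges of $G$ between them (Section~\ref{sec:E1}), or if a set of about half of the vertices contains few edges of $G$ (Section~\ref{sec:E2}), then the structure is rigid enough to build the cycle by hand, and the exceptional families appear where the hand construction fails. Both cases end with the same lemma on spanning loose paths in very dense configurations (Section~\ref{sec:dense}).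

Otherwise we use the absorbing method. We find a loose path $P_{abs}$ on a small proportion of the vertices that can swallow any much smaller even set of vertices (Sections~\ref{sec:exchange} and~\ref{sec:absorb}), cover almost everything else by disjoint loose paths of a large constant length (Section~\ref{sec:cover}), link all the paths, and let $P_{abs}$ swallow the rest (Section~\ref{sec:end}). The most delicate part is the almost covering, because $\delta_2^+\ge\frac n2-1$ leaves no room above the space obstruction. There we use linear programming duality; the idea is shown in its simplest form in Section~\ref{sec:weights}.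

\subsection{Notation and conventions}

A \emph{loose path} is a sequence of distinct vertices $v_1,\dots,v_{2k+1}$, $k\ge1$, with all $v_{2i-1}v_{2i}v_{2i+1}\in E(H)$. Its \emph{ends} are $v_1$ and $v_{2k+1}$, its \emph{joints} are the $v_i$ with $i$ odd, and its \emph{centers} are the $v_i$ with $i$ even. In a loose Hamiltonian cycle there are $n/2$ edges, each with one center and two joints; each center lies in one edge of the cycle and each joint in two. Two loose paths with the same two ends, no other common vertex, and at least three edges in total form a loose cycle.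

We write $G=\partial H$ for the graph of pairs contained in an edge of $H$, $N(v)$ for the neighborhood of $v$ in $G$, and $N(uv)=\{w:uvw\in E(H)\}$. The link $L(v)$ is the graph on $N(v)$ with edges $ab$ for $vab\in E(H)$; the degree of $a$ in $L(v)$ is $|N(va)|$. For disjoint $B,B'$ let $e_G(B)$ and $e_G(B,B')$ be the numbers of edges of $G$ inside $B$ and between $B$ and $B'$. \emph{Adjacent} and \emph{neighbor} refer to $G$ unless another graph is named. We often write $uvw\in H$ for $uvw\in E(H)$.

From Section~\ref{sec:dense} on, $n$ is even and sufficiently large, and $H$ is a $3$-graph on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge\frac n2-1$. Then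
\begin{equation}\label{eq:basic}
N(uv)\subset N(u)\cap N(v),\qquad |N(uv)|\ge\tfrac n2-1\ \text{ for } uv\in G,\qquad |N(v)|\ge\tfrac n2\ \text{ for all } v.
\end{equation}
For the last inequality we use that $v$ is not isolated: it has a neighbor $u$, and $N(v)\supset\{u\}\cup N(uv)$.

Fix $\kappa=10^{-7}$, $\sigma=\kappa^3$, $\alpha=\sigma^2=\kappa^6$.

\begin{definition}
$H$ is \emph{nearly split} if there is $D\subset V$ with $(\frac12-\alpha)n\le|D|\le(\frac12+\alpha)n$ and $e_G(D,V\setminus D)\le\alpha n^2$. $H$ \emph{has a sparse half} if there is $B_0\subset V$ with $|B_0|\ge(\frac12-\alpha)n$ and $e_G(B_0)\le\alpha n^2$; the set $B_0$ is then called a sparse half.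
\end{definition}

``With high probability'' (w.h.p.) means with probability tending to $1$ as $n\to\infty$. We use two standard tail bounds. \emph{Chernoff}: a sum $X$ of independent indicators satisfies $P(X<\frac12\mathbb EX)\le e^{-\mathbb EX/8}$, and $P(X>2m)\le e^{-m/3}$ if $\mathbb EX\le m$. \emph{McDiarmid}: if $X$ is a function of $n$ independent random variables and changing any one of them changes $X$ by at most $c$, then $P(X\le\mathbb EX-s)\le\exp(-2s^2/(nc^2))$.

\section{The obstructions, and a weight inequality}

\subsection{The exceptional families}\label{sec:families}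

\begin{lemma}\label{lem:families}
Let $n\equiv2\pmod4$ be large. Every $H\in\mathcal E_1(n)\cup\mathcal E_2(n)$ has no isolated vertices, $\delta_2^+(H)=\frac n2-1$, and no loose Hamiltonian cycle.
\end{lemma}

\begin{proof}
Clearly there are no isolated vertices.

\emph{The family $\mathcal E_1(n)$.} The pair $A\cap B=\{p,q\}$ has co-degree $n-2$. Every other pair inside $A$ or inside $B$ has co-degree $\frac n2+1-2=\frac n2-1$, and the remaining pairs lie in no edge. So $\delta_2^+(H)=\frac n2-1$. Suppose there is a loose Hamiltonian cycle. Each of its edges lies in exactly one of $A$, $B$, and both kinds occur. Where the kind changes between consecutive edges, their common joint lies in $A\cap B=\{p,q\}$. The number of changes is even and positive and each happens at a different joint, so there are exactly two, at $p$ and at $q$. Hence the edges inside $A$ form one loose path from $p$ to $q$. It covers $A\setminus B$, so its vertex set is $A$. But a loose path has an odd number of vertices, and $|A|=\frac n2+1$ is even, a contradiction.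

\emph{The family $\mathcal E_2(n)$.} Let $a,a'\in A$ and $b,b'\in B$. A pair $ab$ has co-degree $(|A|-1)+1=\frac n2-1$. A pair $bb'\in M$ has co-degree $|A|=\frac n2-1$. A pair $aa'$ has co-degree at least $|B|=\frac n2+1$. A pair $bb'\notin M$ lies in no edge. So $\delta_2^+(H)=\frac n2-1$. Suppose there is a loose Hamiltonian cycle. Let $B_j$ be the set of its joints in $B$, and $h$ the number of its edges with two vertices in $B$; no edge has three. Counting incidences over the edges $e$ of the cycle,
\[
|B|+|B_j|=\sum_e|e\cap B|\le\tfrac n2+h .
\]
Each edge with two vertices in $B$ contains a pair of $M$, and as it has only one center, one of these two vertices is a joint. Two such edges share no vertex of $B$, since they would then share the whole pair of $M$, while two edges of the cycle share at most one vertex. So $|B_j|\ge h$, whence $|B|\le\frac n2$, a contradiction.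
\end{proof}

\subsection{Weights: the main idea of the almost covering}\label{sec:weights}

Let us call $y:V(H)\to[0,\infty)$ a \emph{weighting} of $H$ if
\begin{equation}\label{eq:weighting}
y_a+\tfrac12(y_b+y_c)\ge2\qquad\text{for every edge $abc$ and every choice of $a$ in it.}
\end{equation}
If $H$ has $n$ vertices and a loose Hamiltonian cycle, then $\sum_vy_v\ge n$ for every weighting. To see this, add \eqref{eq:weighting} over the $n/2$ edges of the cycle, with $a$ the center: each center contributes once, each joint twice with factor $\frac12$. So a weighting of total less than $n$ certifies that there is no loose Hamiltonian cycle. In the space construction, $y=2$ on $A$ and $y=0$ on $B$ is a weighting of total $2|A|=n-2$. Conversely, by linear programming duality, a lower bound on all weightings yields a fractional covering by ``center--joint--joint'' patterns. We show how the co-degree condition gives this lower bound, first in an ideal situation.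

\begin{lemma}\label{lem:matching}
A graph on $N_1$ vertices with minimum degree at least $d$ has a matching with at least $\min(d,\lfloor N_1/2\rfloor)$ edges.
\end{lemma}

\begin{proof}
Take a maximum matching. If it leaves at most one vertex unmatched, it has $\lfloor N_1/2\rfloor$ edges. Otherwise let $x,x'$ be two unmatched vertices. By maximality all their neighbors are matched. They send together at most two edges to each matching edge $ef$, since three edges would include two disjoint ones, say $xe$ and $x'f$, and replacing $ef$ by these would enlarge the matching. As they send at least $2d$ edges in total, the matching has at least $2d/2=d$ edges.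
\end{proof}

\begin{lemma}[Model case]\label{lem:model}
Let $4\mid N$ and let $H$ be a $3$-graph on $N$ vertices without isolated vertices and with $\delta_2^+(H)\ge\frac N2$. Then every weighting $y$ has $\sum_vy_v\ge N$.
\end{lemma}

\begin{proof}
Let $v$ be a vertex with $m=y_v$ minimum. If $m\ge1$ we are done, so let $m<1$. For every edge $bc$ of the link $L(v)$, \eqref{eq:weighting} with $a=v$ gives $y_b+y_c\ge4-2m$. The link has at least $\frac N2+1$ vertices and minimum degree at least $\frac N2$, so by Lemma~\ref{lem:matching} it has a matching with exactly $\frac N4$ edges. Summing over the matching, and using $y\ge m$ for the other $\frac N2$ vertices,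
\[
\sum_vy_v\ge\tfrac N4(4-2m)+\tfrac N2m=N.\qedhere
\]
\end{proof}

In our situation the positive co-degree can be slightly below half of the number $N$ of vertices, as the covering takes place in a subset of $V$. If $|N(v)|$ is smaller than $N/2$, the matching is too small and we lose a little. Some loss is unavoidable in the space construction, so one must use that $H$ has no sparse half. This is how: the set $U=V\setminus N(v)$ has more than half of the vertices, so it contains many edges $bb'$ of $G$. Either many vertices of $U$ have weight noticeably above $m$, and this surplus pays for the loss; or most vertices of $U$ have weight close to $m<1$. In the latter case \eqref{eq:weighting} forces weight at least about $4-3m$ on all vertices $c\in N(bb')$ for many of these edges $bb'$, that is, on about $N/2$ vertices or more. This exceeds $2-m$, the average weight guaranteed on an edge of the link, and again the surplus pays for the loss. Section~\ref{sec:cover} carries this out robustly.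

\section{Spanning paths in dense configurations}\label{sec:dense}

The two extremal cases both reduce to the following situation: a set $A$ which is to be the set of joints, a set $K$ which is to be the set of centers, and almost all triples with two vertices in $A$ and one in $K$ available.

\begin{lemma}\label{lem:dense}
Let $\zeta=10^{-5}$ and let $k$ be large. Let $A,K$ be disjoint, $|A|=k+1$, $|K|=k$, $p\ne q$ in $A$, and let $\mathcal F$ be a set of triples $aa'c$ with $a,a'\in A$, $c\in K$, such that
\begin{enumerate}
\item[(1)] for each $c\in K$, at most $\zeta k^2$ pairs $aa'$ in $A$ have $aa'c\notin\mathcal F$;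
\item[(2)] for each $a\in A$, at most $\zeta k^2$ pairs $(a',c)\in(A\setminus\{a\})\times K$ have $aa'c\notin\mathcal F$.
\end{enumerate}
Then there is a loose path from $p$ to $q$ with vertex set $A\cup K$, edges in $\mathcal F$, and joint set $A$.
\end{lemma}

The plan is to fix first the order $j_0,j_1,\dots,j_k$ of the joints, and then to place the centers by Hall's theorem. Pairs $j_{i-1}j_i$ with many possible centers are easy to get. The difficulty is a center $c$: condition (1) allows $c$ to fail for all of the $k$ pairs on a given path. We therefore plant into the path a random matching that is fair to every $c$.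

\begin{proof}
Let $Q$ be the graph on $A$ with $aa'\in Q$ iff $aa'c\in\mathcal F$ for at least $(1-\sqrt\zeta)k$ vertices $c\in K$. By (2), for each $a$ at most $\sqrt\zeta k$ vertices of $A\setminus\{a\}$ are not adjacent to $a$ in $Q$. So $Q$ has minimum degree at least $(1-\sqrt\zeta)k$, and $Q-\{p,q\}$ has at least $\frac12(k-1)((1-\sqrt\zeta)k-2)\ge0.45k^2$ edges.

\emph{A fair matching.} Let $s=\lceil k/40\rceil$ and choose $e_1,\dots,e_s$ independently and uniformly from $E(Q-\{p,q\})$. For $c\in K$ let $Y_c$ be the number of $i$ with $e_i\cup\{c\}\notin\mathcal F$. By (1), each $i$ is counted with probability at most $\zeta/0.45\le3\zeta$. A union bound over sets of $\lceil s/10\rceil$ indices gives $P(Y_c\ge s/10)\le2^s(3\zeta)^{s/10}=(3072\,\zeta)^{s/10}$, which is exponentially small in $k$. So with probability tending to $1$ as $k\to\infty$ we have $Y_c<s/10$ for all $c$. Two given $e_i,e_j$ intersect with probability at most $2k/(0.45k^2)\le4.5/k$, so the expected number of $i$ for which $e_i$ meets some other $e_j$ is at most $4.5s^2/k\le0.12s$ for large $k$. By Markov's inequality, with probability at least $0.7$ there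 are at most $s/2$ such $i$. Fix an outcome with both properties and delete all $e_i$ that meet another one. This leaves a matching $M$ in $Q-\{p,q\}$ with between $s/2$ and $s$ edges, such that each $c\in K$ forms a triple of $\mathcal F$ with at least $s/2-s/10=0.4s\ge k/100$ edges of $M$.

\emph{The joints.} Let $M=\{g_1h_1,\dots,g_\ell h_\ell\}$. Any two vertices of $A$ have at least $k-1-2\sqrt\zeta k\ge(1-3\sqrt\zeta)k>k/2$ common neighbors in $Q$, and $3s+2<k/2$. So we can greedily choose distinct $w_1,\dots,w_\ell\notin V(M)\cup\{p,q\}$ such that $p\,w_1\,g_1h_1\,w_2\,g_2h_2\cdots w_\ell\,g_\ell h_\ell$ is a path in $Q$. It has $3\ell+1$ vertices. Let $A^*$ consist of $h_\ell$ and the vertices of $A$ outside this path; then $q\in A^*$. With $m=|A^*|=k+1-3\ell\ge0.9k$, the minimum degree of $Q[A^*]$ is at least $m-1-\sqrt\zeta k\ge(m+1)/2$. By Ore's theorem \cite{Ore}, a graph on $m$ vertices in which any two non-adjacent vertices have degree sum at least $m+1$ is Hamilton-connected, that is, has a Hamilton path between any two vertices. So $Q[A^*]$ has a Hamilton path from $h_\ell$ to $q$. Altogether we get a Hamilton path $p=j_0,j_1,\dots,j_k=q$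 of $Q$ that contains $M$.

\emph{The centers.} Consider the bipartite graph between $\{1,\dots,k\}$ and $K$ with $i\sim c$ iff $j_{i-1}j_ic\in\mathcal F$. Each $i$ has degree at least $(1-\sqrt\zeta)k$, as $j_{i-1}j_i\in Q$. Each $c$ has degree at least $k/100>\sqrt\zeta k$, as the path contains $M$. Hall's condition holds for every non-empty $S\subset\{1,\dots,k\}$: if $|S|\le(1-\sqrt\zeta)k$, the neighborhood of any one element of $S$ already has at least $|S|$ elements; if $|S|>(1-\sqrt\zeta)k$, then fewer than $\sqrt\zeta k$ indices are outside $S$, so every $c$ has a neighbor in $S$. A perfect matching $i\mapsto c_i$ gives the loose path $j_0c_1j_1c_2\cdots c_kj_k$.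
\end{proof}

\begin{corollary}\label{cor:dense}
Let $F$ be a $3$-graph on $N=2k+1$ vertices, $N$ large, in which every vertex lies in at least $(1-4\cdot10^{-6})\binom N2$ edges, and let $p\ne q$ be two vertices. Then $F$ has a loose path with ends $p,q$ that covers all vertices.
\end{corollary}

\begin{proof}
Split $V(F)$ arbitrarily into $A\ni p,q$ and $K$ with $|A|=k+1$, $|K|=k$, and let $\mathcal F$ be the set of edges of $F$ with two vertices in $A$ and one in $K$. The link of each vertex misses at most $4\cdot10^{-6}\binom N2=4\cdot10^{-6}k(2k+1)\le10^{-5}k^2$ pairs, so (1) and (2) of Lemma~\ref{lem:dense} hold.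
\end{proof}

\section{Nearly split $3$-graphs}\label{sec:E1}

\begin{proposition}\label{prop:E1}
If $H$ is nearly split, then $H$ has a loose Hamiltonian cycle, or $n\equiv2\pmod4$ and $H\in\mathcal E_1(n)$.
\end{proposition}

We show that $V$ consists of two sets $X$, $Y$ with no edge of $G$ between them, and a small set $C$ that must carry all traffic between them. The co-degree condition forces $|C|\ge2$. If $C$ has a third vertex, we are free to decide to which side it belongs, and this repairs the parity.

\begin{proof}
Let $D$ be as in the definition, $D_1=D$, $D_2=V\setminus D$. Call a vertex of $D_i$ \emph{typical} if it has at most $\sigma n$ neighbors in $D_{3-i}$, and let $T_i$ be the set of typical vertices of $D_i$. Since $e_G(D_1,D_2)\le\alpha n^2=\sigma^2n^2$, we have $|D_i\setminus T_i|\le\sigma n$. As $|N(w)|\ge\frac n2>2\sigma n$, every vertex $w$ has a neighbor in $T_1\cup T_2$. Let $X$ be the set of vertices with a neighbor in $T_1$ but none in $T_2$, let $Y$ be the set of vertices with a neighbor in $T_2$ but none in $T_1$, and let $C$ be the set of remaining vertices, which have neighbors in both. Put $c=|C|$.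

\emph{$T_1\subset X$ and $T_2\subset Y$.} Let $v\in T_1$. At most $2\sigma n$ of its neighbors are outside $T_1$, so it has a neighbor in $T_1$. If it had a neighbor $v_2\in T_2$, then by \eqref{eq:basic} $|N(vv_2)|\le|N(v)\cap D_2|+|N(v_2)\cap D_1|\le2\sigma n<\frac n2-1$, a contradiction. The second inclusion follows by exchanging the roles of $D_1$ and $D_2$, which is allowed as $|D_2|$ lies in the same range as $|D_1|$. Hence $c\le2\sigma n$.

\emph{No edge of $G$ joins $X$ and $Y$.} If $xy$ with $x\in X$, $y\in Y$ were one, then $N(xy)$, which has at least $\frac n2-1>2\sigma n$ elements, would contain a vertex of $T_1$ or of $T_2$. This would be a neighbor in $T_1$ of $y$, or a neighbor in $T_2$ of $x$, a contradiction.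

So every edge of $H$ lies in $X\cup C$ or in $Y\cup C$. For $x\in X$ we have $\{x\}\cup N(x)\subset X\cup C$, and likewise for $y\in Y$. Therefore
\begin{equation}\label{eq:sizes}
|X|+c\ge\tfrac n2+1,\qquad|Y|+c\ge\tfrac n2+1,\qquad\text{and, adding these, } c\ge2 .
\end{equation}

\emph{Claim. If $X\subset A'\subset X\cup C$, then every $w\in A'$ has degree at least $(1-4\cdot10^{-6})\binom{|A'|}2$ in $H[A']$. The same holds with $Y$ in place of $X$.}

By symmetry we consider $X$. The vertex $w$ has a neighbor $x_0\in T_1\subset X$, and $N(wx_0)\subset N(x_0)\subset X\cup C$. So $|N(w)\cap X|\ge\frac n2-1-c$. For each $x\in N(w)\cap X$ again $N(wx)\subset X\cup C$, so $|N(wx)\cap X|\ge\frac n2-1-c$. Thus $w$ has degree at least $\frac12(\frac n2-1-2\sigma n)^2\ge\frac12n^2(\frac12-3\sigma)^2$ in $H[A']$. On the other hand $T_2\subset Y$ gives $|A'|\le n-|T_2|\le|D_1|+\sigma n\le(\frac12+2\sigma)n$, so $\binom{|A'|}2\le\frac12n^2(\frac12+2\sigma)^2$. The ratio is at least $\big(\frac{1-6\sigma}{1+4\sigma}\big)^2\ge(1-10\sigma)^2\ge1-20\sigma\ge1-4\cdot10^{-6}$.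

\emph{The cycle.} Suppose there are distinct $p,q\in C$ and a partition $C\setminus\{p,q\}=C_1\sqcup C_2$ with $|X|+|C_1|$ odd. Put $A'=X\cup C_1\cup\{p,q\}$ and $B'=Y\cup C_2\cup\{p,q\}$. Then $|A'|$ is odd, and so is $|B'|$, because $|A'|+|B'|=n+2$ is even. By the claim and Corollary~\ref{cor:dense}, $H[A']$ and $H[B']$ have spanning loose paths with ends $p,q$. As $A'\cap B'=\{p,q\}$ and $A'\cup B'=V$, their union is a loose Hamiltonian cycle.

Such a choice exists if $c\ge3$, since then we may choose $|C_1|\in\{0,1\}$ freely, and also if $c=2$ and $|X|$ is odd. If $c=2$, then \eqref{eq:sizes} and $|X|+|Y|=n-2$ give $|X|=|Y|=\frac n2-1$, which is odd iff $4\mid n$. There remains the case $c=2$, $n\equiv2\pmod4$. Then $|X\cup C|=\frac n2+1$. Each $x\in X$ has at least $\frac n2$ neighbors, all in $(X\cup C)\setminus\{x\}$, so it is adjacent to all of this set. For each $w\in X\cup C$ with $w\neq x$, the set $N(xw)$ has at least $\frac n2-1$ elements and is contained in $(X\cup C)\setminus\{x,w\}$, so it equals this set. As $c=2$, every triple in $X\cup C$ meets $X$, so all these triples are edges. The same holds for $Y\cup C$. Hence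 $H\in\mathcal E_1(n)$.
\end{proof}

\section{$3$-graphs with a sparse half}\label{sec:E2}

\begin{proposition}\label{prop:E2}
If $H$ has a sparse half, then $H$ has a loose Hamiltonian cycle, or $n\equiv2\pmod4$ and $H\in\mathcal E_2(n)$.
\end{proposition}

The picture to keep in mind is $V=A\sqcup B$ with few edges of $G$ inside $B$ and almost all triples with two vertices in $A$ and one in $B$. If $|A|=|B|$ and every vertex behaves well, take one edge $a_1ba_2$ and let Lemma~\ref{lem:dense} find a loose path from $a_1$ to $a_2$ with joints in $A$ and centers in $B$ through all other vertices. In general there are some exceptional vertices in $A$, and the sizes are not balanced. A long path with joints in $A$ and centers in $B$ cannot change the balance, so we need special short pieces. If $B$ is too large, these pieces use edges of $G$ inside $B$, which exist because of the co-degree condition. The rest of this section is the proof of Proposition~\ref{prop:E2}.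

\subsection{Cleaning up}

Let $B_0$ be as in the definition, and $T=\{b\in B_0:|N(b)\cap B_0|\le2\sigma n\}$. Since $2e_G(B_0)\le2\sigma^2n^2$, we have $|B_0\setminus T|\le\sigma n$ and $|T|\ge(\frac12-2\sigma)n$. For $b\in T$, $|N(b)\setminus B_0|\ge\frac n2-2\sigma n$. Hence $|B_0|\le\frac n2+2\sigma n$, and since $|V\setminus B_0|\le(\frac12+\alpha)n$, $b$ has at most $3\sigma n$ non-neighbors in $V\setminus B_0$. Summing over $b\in T$,
\begin{equation}\label{eq:nonnb}
\sum_{w\in V\setminus B_0}\big(|T|-|N(w)\cap T|\big)\le3\sigma n|T|\le2\sigma n^2.
\end{equation}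

Let $A=\{w:|N(w)\cap T|>\kappa n\}$ and $B=V\setminus A$. Then $T\subset B$, as $2\sigma n\le\kappa n$. Each $w\in B\setminus B_0$ contributes at least $|T|-\kappa n\ge n/3$ to \eqref{eq:nonnb}, so $|B\setminus B_0|\le6\sigma n$. Hence $|B\setminus T|\le7\sigma n$ and
\[
\tfrac n2-2\sigma n\le|B|\le\tfrac n2+8\sigma n,\qquad\tfrac n2-8\sigma n\le|A|\le\tfrac n2+2\sigma n .
\]
Call $a\in A$ \emph{good} if $|N(a)\cap T|\ge|T|-\kappa n$, and let $A_g$ be the set of good vertices. By \eqref{eq:nonnb} at most $2\sigma n/\kappa$ vertices of $A\setminus B_0$ are not good, and $A\cap B_0\subset B_0\setminus T$. So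
\[
|A\setminus A_g|\le2\sigma n/\kappa+\sigma n\le3\kappa^2n.
\]
For large $n$ we have the following two facts for each $w\in B$.
\begin{itemize}
\item[(F1)] $|N(w)\cap B|\le|N(w)\cap T|+|B\setminus T|\le\kappa n+7\sigma n\le2\kappa n$.
\item[(F2)] $w$ has at most $|A|-(\frac n2-2\kappa n)\le3\kappa n$ non-neighbors in $A$; and for every $z\in N(w)$, $|N(wz)\cap A|\ge\frac n2-1-2\kappa n\ge|A|-3\kappa n$.
\end{itemize}
Both parts of (F2) follow from (F1), \eqref{eq:basic} and $|A|\le\frac n2+2\sigma n$.

\subsection{The imbalance and cherries}

Let $t=|B|-\frac n2$, an integer with $|t|\le8\sigma n$; then $|B|-|A|=2t$. Since $|N(b)|\ge\frac n2$ for $b\in B$, the graph $G[B]$ has minimum degree at least $\frac n2-|A|=t$. A \emph{cherry} is a path $bb'b''$ in $G[B]$ with middle vertex $b'$.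

\begin{lemma}\label{lem:cherries}
Let $t\ge1$. Then $G[B]$ has $t$ vertex-disjoint cherries, unless $n\equiv2\pmod4$ and $H\in\mathcal E_2(n)$.
\end{lemma}

\begin{proof}
Let $t\ge2$, take a maximal family of disjoint cherries, $s$ of them, and suppose $s<t$. Let $W$ be the union of their vertex sets, so $|W|=3s\le24\sigma n$. By maximality $G[B\setminus W]$ has maximum degree at most $1$, so each vertex of $B\setminus W$ sends at least $t-1$ edges to $W$. By (F1),
\[
\tfrac n3(t-1)\le(|B|-3s)(t-1)\le3s\cdot2\kappa n .
\]
So $s\ge(t-1)/(18\kappa)\ge t/(36\kappa)\ge t$, a contradiction.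

Let $t=1$ and suppose there is no cherry. As $G[B]$ has minimum degree at least $1$, it is a perfect matching $M$ on $B$. So $|B|=\frac n2+1$ is even, i.e.\ $n\equiv2\pmod4$. For $b\in B$ with partner $b'$, the set $N(b)$ is contained in $A\cup\{b'\}$, which has size $\frac n2$, so equality holds. The link $L(b)$ has minimum degree at least $\frac n2-1$ on $\frac n2$ vertices, hence is complete. So all triples $aa'b$ with $a,a'\in A$, $b\in B$, and all $abb'$ with $a\in A$, $bb'\in M$, are edges. Any other triple meeting $B$ contains a pair inside $B$ that is not in $M$, so it is not an edge. Thus $H\in\mathcal E_2(n)$.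
\end{proof}

From now on we assume that $G[B]$ has $t$ disjoint cherries if $t\ge1$; otherwise we are done by Lemma~\ref{lem:cherries}.

\subsection{A path that restores the balance}

For a loose path with both ends in $A$, let $\#A,\#B$ be the numbers of its vertices in $A,B$, and let its \emph{excess} be $\#B-(\#A-1)$. A path with joints in $A$ and centers in $B$ has excess $0$. We want a short path of excess $2t$ that contains all vertices of $A\setminus A_g$. We build it from the following \emph{segments}, which are pairwise disjoint loose paths with ends in $A_g$.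
\begin{itemize}
\item[(s0)] One segment $a_1,b,a_2$ with $b\in T$, $a_1\in N(b)\cap A_g$, $a_2\in N(a_1b)\cap A_g$. Its excess is $1-1=0$.
\item[(s1)] If $t\ge1$: for each of $t$ disjoint cherries $bb'b''$ a segment $a,b,b',b'',a'$ with $a\in N(bb')\cap A_g$, $a'\in N(b'b'')\cap A_g$. Its excess is $3-1=2$.

If $t\le0$: $|t|$ segments $a_1,a_2,b,a_3,a_4$ with $b\in T$, $a_2,a_3\in N(b)\cap A_g$, $a_1\in N(a_2b)\cap A_g$, $a_4\in N(a_3b)\cap A_g$. The excess of each is $1-3=-2$.
\item[(s2)] For each $a\in A\setminus A_g$ a segment $a_1,b_1,a,b_2,a_2$ with $b_1,b_2\in N(a)\cap T$ and $a_i\in N(ab_i)\cap A_g$. Its excess is $2-2=0$.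
\end{itemize}
Then we join the segments consecutively into one path $P$: an end $a$ of one and an end $a'$ of the next are joined by $a,b_1,a^*,b_2,a'$ with $b_1\in T\cap N(a)$, $b_2\in T\cap N(a')$, $a^*\in N(ab_1)\cap N(a'b_2)\cap A_g$. The connection adds one vertex of $A$ and two of $B$. If the two pieces have $\#A_1,\#B_1$ and $\#A_2,\#B_2$ vertices in $A,B$, the result has excess $\#B_1+\#B_2+2-(\#A_1+\#A_2+1-1)$, which is the sum of the two excesses.

All these choices can be made greedily. First fix the disjoint cherries, if any. There are $1+|t|+|A\setminus A_g|$ segments with at most $5$ vertices each, and $3$ more vertices per connection, so in total at most $8(8\sigma n+3\kappa^2n+1)\le30\kappa^2n<\kappa n/4$ vertices are used. The sets $N(a)\cap T$ with $a\in A$ have more than $\kappa n$ elements by the definition of $A$. Every other set from which we choose is $T$ or contains all but at most $6\kappa n+3\kappa^2n$ vertices of $A$, by (F2) and the bound on $|A\setminus A_g|$, so it has at least $n/4$ elements. The middle vertices of (s2) are not used elsewhere, because all other chosen vertices lie in $A_g\cup B$.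

So $P$ has distinct ends $p,q\in A_g$, contains $A\setminus A_g$, and has excess $2t=|B|-|A|$. Put $A'=A\setminus V(P)$, $K=B\setminus V(P)$, $A''=A'\cup\{p,q\}$ and $k=|K|$. With $\#A,\#B$ referring to $P$, its excess is $\#B-\#A+1$, so
\[
|K|-|A'|=(|B|-|A|)-(\#B-\#A)=2t-(2t-1)=1 .
\]
Hence $|A''|=k+1$, and $k\ge|B|-\kappa n/4\ge n/3$.

\subsection{Finishing}

We apply Lemma~\ref{lem:dense} to $A'',K,p,q$ and the set of edges of $H$ of the form $aa'c$ with $a,a'\in A''$, $c\in K$. We check its conditions, using $n\le3k$.

(1) Let $c\in K\subset B$. By (F2), at most $3\kappa n(k+1)$ pairs in $A''$ contain a non-neighbor of $c$, and each neighbor of $c$ is in at most $3\kappa n$ further pairs missing from $L(c)$. The total is at most $6\kappa n(k+1)\le19\kappa k^2\le10^{-5}k^2$.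

(2) Let $a\in A''\subset A_g$. Each $c\in K\cap N(a)$ gives at most $3\kappa n$ missing pairs by (F2). As $a$ is good, at most $\kappa n+|B\setminus T|\le\kappa n+7\sigma n\le2\kappa n$ vertices $c\in K$ are not in $N(a)$, each giving at most $k$ missing pairs. The total is at most $5\kappa nk\le15\kappa k^2\le10^{-5}k^2$.

The resulting loose path from $p$ to $q$ on $A''\cup K$ and the path $P$ share only $p$ and $q$ and cover $V$. Together they form a loose Hamiltonian cycle, which proves Proposition~\ref{prop:E2}. \qed

\section{Connecting and exchanging}\label{sec:exchange}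

\emph{From here to the end of the proof of Proposition~\ref{prop:nonext} we assume that $H$ is not nearly split and has no sparse half.} Put
\[
\mu=\frac\alpha{20},\quad\eta=\frac{\alpha^2}{25},\quad\beta=\frac{\mu\eta}3,\quad\beta_1=\frac{\mu\beta^2}2,\quad\beta_2=\frac{\beta_1^2}{21},\quad\beta_3=\frac{\mu^3}{20},\quad\tau=\frac\alpha{400}.
\]

Our first task is to link any two vertices. In a member of $\mathcal E_1(n)$ this can fail: if $x\in A\setminus B$ and $x'\in B\setminus A$, then only the two vertices of $A\cap B$ have neighborhoods that overlap substantially with both $N(x)$ and $N(x')$. The next lemma says that the non-extremality assumption excludes this.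

\begin{lemma}\label{lem:A}
For any distinct $x,x'$ there are at least $\mu n$ vertices $z$ with $|N(z)\cap N(x)|\ge\mu n$ and $|N(z)\cap N(x')|\ge\mu n$.
\end{lemma}

\begin{proof}
Suppose not. Let $D=N(x)$, $D'=N(x')$, $Z=\{z:|N(z)\cap D|<\mu n\}$ and $Z'=\{z:|N(z)\cap D'|<\mu n\}$. Then $|V\setminus(Z\cup Z')|<\mu n$. We first show that $D,D'$ nearly partition $V$ into halves. Count pairs $(w,z)$ with $w\in D\cap D'$ and $wz\in G$: each $w$ is in at least $\frac n2$ of them, each $z\in Z\cup Z'$ in at most $\mu n$, and each of the fewer than $\mu n$ other $z$ in at most $|D\cap D'|$. So $|D\cap D'|\frac n2\le\mu n^2+\mu n|D\cap D'|$, which gives $|D\cap D'|\le3\mu n$. As $|D|,|D'|\ge\frac n2$, it follows that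
\[
|V\setminus(D\cup D')|\le3\mu n\qquad\text{and}\qquad\tfrac n2\le|D|\le(\tfrac12+3\mu)n .
\]
Each $z\in Z'$ has more than $\frac n2-\mu n$ neighbors in $V\setminus D'$, a set of size at most $\frac n2$. So it misses fewer than $\mu n$ vertices of $V\setminus D'$.

Up to fewer than $\mu n$ vertices, $D$ is the union of $D\cap Z$, whose vertices see little of $D$, and $R=(D\cap Z')\setminus Z$, whose vertices see almost all of $V\setminus D'$ and hence of $D$. These two sets cannot both be substantial. Indeed, let $S=(D\cap Z)\setminus D'$, so $|S|\ge|D\cap Z|-3\mu n$. Each $r\in R$ has at least $|S|-\mu n$ neighbors in $S$, and each $s\in S$ has fewer than $\mu n$ neighbors in $D\supset R$. Hence $|R|(|S|-\mu n)\le\mu n|S|$. So either $|S|\ge2\mu n$ and then $|R|\le2\mu n$, or $|S|<2\mu n$ and then $|D\cap Z|<5\mu n$.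

If $|R|\le2\mu n$, then $|D\setminus Z|\le3\mu n$ and $2e_G(D)\le\mu n\cdot n+3\mu n\cdot n=4\mu n^2$. So $D$ is a sparse half, a contradiction. If $|D\cap Z|<5\mu n$, then $|D\setminus Z'|\le6\mu n$. Since $V\setminus D\subset D'\cup(V\setminus(D\cup D'))$, we get $e_G(D,V\setminus D)\le(\mu n^2+6\mu n^2)+3\mu n^2=10\mu n^2\le\alpha n^2$. As $3\mu\le\alpha$, $H$ is nearly split, a contradiction.
\end{proof}

Lemma~\ref{lem:A} gives connecting paths with four edges, where $z$ serves as the middle joint.

\begin{lemma}\label{lem:D}
For any distinct $u,v$ there are at least $\beta_3n^7$ $7$-tuples $(c_1,j_1,c_2,z,c_3,j_2,c_4)$ such that $u,c_1,j_1,c_2,z,c_3,j_2,c_4,v$ is a loose path. At least $\frac12\beta_3n^7$ of them avoid a given set $W$ if $|W|\le\beta_3n/14$.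
\end{lemma}

\begin{proof}
Choose $z\notin\{u,v\}$ by Lemma~\ref{lem:A}, then joints $j_1\in N(u)\cap N(z)$, $j_2\in N(z)\cap N(v)$, and centers $c_1,c_2,c_3,c_4$ in $N(uj_1)$, $N(j_1z)$, $N(zj_2)$, $N(j_2v)$, respectively. There are at least $(\mu n-2)(\mu n)^2(\frac n2-1)^4$ choices, and $O(n^6)$ of them have coincidences among the nine vertices. As $\frac1{16}>\frac1{20}$, the first statement follows. At most $7|W|n^6$ tuples meet $W$, which gives the second.
\end{proof}

Next we want to replace a vertex $x$ by another vertex $x'$ in a system of loose paths, without changing the ends of the paths. If $x$ and $x'$ have many common neighbors, this can be done by a configuration on four further vertices. For distinct $x,x'$, a \emph{gadget for $(x,x')$} is a $4$-tuple $(u,a,b,v)$ of distinct vertices outside $\{x,x'\}$ with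
\[
uax,\ ubx',\ abv\in H .
\]
Then $u,x,a,b,v$ is a loose path (edges $uxa$, $abv$), and so is $u,x',b,a,v$ (edges $ux'b$, $bav$). Both have ends $u,v$. The edge $abv$ serves in both; only the roles of $a$ and $b$ as joint and center are exchanged. See Figure~\ref{fig:gadget}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\coordinate (u) at (0,0);
\coordinate (x) at (1.1,1.2);
\coordinate (y) at (1.1,-1.2);
\coordinate (a) at (2.3,0.6);
\coordinate (b) at (2.3,-0.6);
\coordinate (v) at (3.8,0);
\filldraw[fill=gray!20] (u)--(x)--(a)--cycle;
\filldraw[fill=gray!20] (u)--(y)--(b)--cycle;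
\filldraw[fill=gray!50] (a)--(b)--(v)--cycle;
\foreach \p in {u,x,y,a,b,v} \fill (\p) circle (1.6pt);
\node[left] at (u) {$u$};
\node[above] at (x) {$x$};
\node[below] at (y) {$x'$};
\node[above right] at (a) {$a$};
\node[below right] at (b) {$b$};
\node[right] at (v) {$v$};
\end{tikzpicture}
\caption{A gadget $(u,a,b,v)$ for $(x,x')$; the three triangles are edges of $H$. The upper and the dark triangle form the loose path $u,x,a,b,v$, which covers $x$ but not $x'$. The lower and the dark triangle form the loose path $u,x',b,a,v$, which covers $x'$ but not $x$. Both paths cover $u,a,b,v$ and have ends $u,v$.}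
\label{fig:gadget}
\end{figure}

\begin{lemma}\label{lem:B}
If $x\ne x'$ and $|N(x)\cap N(x')|\ge\mu n$, there are at least $\beta n^4$ gadgets for $(x,x')$.
\end{lemma}

\begin{proof}
Let $u\in N(x)\cap N(x')$, $D=N(xu)$, $D'=N(x'u)$; both sets have at least $\frac n2-1$ elements. We show that at least $\eta n^2$ pairs $(a,b)\in D\times D'$ have $ab\in G$. Suppose not, and let $\gamma=\alpha/5$, so that $\eta=\gamma^2$. Then all but at most $\gamma n$ vertices $a\in D$ have at most $\gamma n$ neighbors in $D'$; call these vertices $a$ \emph{shy}. For shy $a$, $\frac n2\le|N(a)|\le\gamma n+|N(a)\setminus D'|$. Since $|V\setminus D'|\le\frac n2+1$, a shy vertex misses at most $\gamma n+1$ vertices of $V\setminus D'$. Moreover $|V\setminus D'|\ge\frac n2-\gamma n$, that is, $|D'|\le\frac n2+\gamma n$, and by symmetry $|D|\le\frac n2+\gamma n$.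

Let $I=D\cap D'$ and $O=D\setminus D'$. Suppose $|I|,|O|\ge3\gamma n$. At least $2\gamma n$ vertices of $I$ are shy, and each of them has at least $|O|-\gamma n-1\ge\gamma n$ neighbors in $O\subset V\setminus D'$. This gives at least $2\gamma^2n^2>\eta n^2$ pairs in $O\times I\subset D\times D'$ that are edges of $G$, a contradiction. So $|I|<3\gamma n$ or $|O|<3\gamma n$.

If $|O|<3\gamma n$, split the ordered adjacent pairs in $D\times D$ according to whether the second vertex lies in $I\subset D'$ or in $O$: $2e_G(D)\le\eta n^2+|D||O|\le(\eta+3\gamma)n^2\le\alpha n^2$. So $D$ is a sparse half. If $|I|<3\gamma n$, then $|V\setminus(D\cup D')|\le2+|I|\le4\gamma n$, so $e_G(D,V\setminus D)\le(\eta+4\gamma)n^2\le\alpha n^2$; as $\frac n2-1\le|D|\le\frac n2+\gamma n$, $H$ is nearly split. Both are contradictions.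

So there are at least $\mu n\cdot\eta n^2\cdot(\frac n2-1)$ tuples $(u,a,b,v)$ with $u\in N(x)\cap N(x')$, $a\in N(xu)$, $b\in N(x'u)$, $ab\in G$ and $v\in N(ab)$. At most $O(n^3)$ of them have coincidences, among themselves or with $x,x'$.
\end{proof}

If $N(x)$ and $N(x')$ do not overlap enough, we go through an intermediate vertex $z$. For distinct $x,x'$, an \emph{exchanger} for $(x,x')$ is a $9$-tuple $S=(z,u_1,a_1,b_1,v_1,u_2,a_2,b_2,v_2)$ of distinct vertices outside $\{x,x'\}$ such that $(u_1,a_1,b_1,v_1)$ is a gadget for $(x,z)$ and $(u_2,a_2,b_2,v_2)$ is a gadget for $(z,x')$. Writing $S$ also for the set of its vertices, we have that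
\begin{align}
S\cup\{x\}&\ \text{ is partitioned by the loose paths }\ u_1xa_1b_1v_1,\ u_2za_2b_2v_2,\label{eq:ex1}\\
S\cup\{x'\}&\ \text{ is partitioned by the loose paths }\ u_1zb_1a_1v_1,\ u_2x'b_2a_2v_2,\label{eq:ex2}
\end{align}
with the same ends.

\begin{lemma}\label{lem:C}
For any distinct $x,x'$ there are at least $\beta_1n^9$ exchangers for $(x,x')$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:A} there are at least $\mu n-2$ choices of $z\notin\{x,x'\}$ with $|N(z)\cap N(x)|,|N(z)\cap N(x')|\ge\mu n$, and by Lemma~\ref{lem:B} at least $\beta n^4$ choices for each of the two gadgets. At most $O(n^8)$ of the resulting tuples have coincidences.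
\end{proof}

\section{The absorbing path and the reservoir}\label{sec:absorb}

\subsection{Absorbers}

A loose path has an odd number of vertices, so vertices can only be absorbed in pairs. A small configuration that can swallow two vertices is easy to find: if $pwq,\ pw'w,\ ww''q\in H$, then the loose path $p,w,q$ can be replaced by $p,w',w,w'',q$. It swallows two particular vertices $w',w''$. By exchangers, we let it swallow arbitrary ones.

For distinct $x,y$, an \emph{absorber} for $(x,y)$ is a $23$-tuple of distinct vertices outside $\{x,y\}$ that consists of $(p,w,q,w',w'')$ with $pwq,\ pw'w,\ ww''q\in H$, an exchanger $S_1$ for $(w',x)$ and an exchanger $S_2$ for $(w'',y)$. Its $23$ vertices are partitioned by five loose paths: $p,w,q$, two paths on $S_1\cup\{w'\}$ and two on $S_2\cup\{w''\}$ as in \eqref{eq:ex1}. These depend only on the tuple, not on $x,y$. The $23$ vertices together with $x,y$ are partitioned by five loose paths with the same pairs of ends: $p,w',w,w'',q$, two paths on $S_1\cup\{x\}$ and two on $S_2\cup\{y\}$ as in \eqref{eq:ex2}.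

To count the cores $(p,w,q,w',w'')$, choose $w$, then $p\in N(w)$, then $q,w'\in N(pw)$, then $w''\in N(wq)$: there are at least $n\cdot\frac n2(\frac n2-1)^3-O(n^4)\ge n^5/20$ choices with distinct vertices outside $\{x,y\}$. By Lemma~\ref{lem:C}, applied to $(w',x)$ and $(w'',y)$, each $(x,y)$ has at least $\frac1{20}\beta_1^2n^{23}-O(n^{22})\ge\beta_2n^{23}$ absorbers.

\subsection{The absorbing path}

Let
\[
\lambda=\min\Big\{\frac{\beta_2}{5000},\ \frac{\beta_3}{2000},\ 10^{-5}\alpha\Big\},\qquad\nu=\tfrac12\beta_2\lambda .
\]

\begin{lemma}\label{lem:Abs}
There is a loose path $P_{abs}$ with $|V(P_{abs})|\le116\lambda n$ such that for every $U\subset V\setminus V(P_{abs})$ with $|U|$ even and $|U|\le\nu n$ there is a loose path with vertex set $V(P_{abs})\cup U$ and the same ends as $P_{abs}$.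
\end{lemma}

\begin{proof}
Select each $23$-tuple that is an absorber for some pair independently with probability $\lambda n^{-22}$. By Chernoff's bound and a union bound over the pairs, w.h.p.\ at most $2\lambda n$ tuples are selected, and each $(x,y)$ has at least $\frac12\beta_2\lambda n$ selected absorbers. There are at most $23^2n^{45}$ pairs of distinct intersecting tuples, so the expected number of intersecting pairs of selected tuples is at most $529\lambda^2n$. By Markov's inequality, with probability at least $\frac12$ it is at most $1058\lambda^2n\le\frac14\beta_2\lambda n$. Fix an outcome with all three properties and delete one tuple from each intersecting pair. We get a family of at most $2\lambda n$ pairwise disjoint tuples that contains at least $\frac14\beta_2\lambda n$ absorbers for each $(x,y)$.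

Each tuple of the family is partitioned by five loose paths, in the state without $x,y$. We join these at most $10\lambda n$ loose paths into one loose path $P_{abs}$, greedily by Lemma~\ref{lem:D}. The set $W$ to be avoided consists of the vertices of all tuples of the family and of the earlier connections. Each connection uses $7$ new vertices, so at all times $|W|\le46\lambda n+70\lambda n=116\lambda n\le\beta_3n/14$. Hence the greedy procedure succeeds and $|V(P_{abs})|\le116\lambda n$.

Now let $U$ be given. Pair up $U$ arbitrarily. There are at most $\frac12\nu n=\frac14\beta_2\lambda n$ pairs, so we can greedily assign distinct absorbers of the family to them. Replacing the five paths of each assigned absorber by its five paths in the state with $x,y$ gives the desired path.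
\end{proof}

\subsection{The reservoir}

The paths of the almost covering will have to be linked at the end, when few vertices are left. We set aside a small set $R$ for this purpose. Let $\rho=\min\{\nu/4,\alpha/800\}$ and $\beta_4=(\rho/2)^7\beta_3/4$.

\begin{lemma}\label{lem:reservoir}
There is $R\subset V\setminus V(P_{abs})$ with $|R|\le\rho n$ such that, for any two vertices $u\ne v$ and any set $W\subset R$ of fewer than $\beta_4n/7$ vertices, there is a loose path with ends $u,v$ and exactly $7$ other vertices, all of them in $R\setminus W$.
\end{lemma}

\begin{proof}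
Include each vertex of $V\setminus V(P_{abs})$ in $R$ independently with probability $\rho/2$. W.h.p.\ $|R|\le\rho n$ by Chernoff's bound. For distinct $u,v$ let $X_{uv}$ be the number of $7$-tuples as in Lemma~\ref{lem:D} that lie inside $R$. Since $|V(P_{abs})|\le\beta_3n/14$, Lemma~\ref{lem:D} gives $\mathbb EX_{uv}\ge(\rho/2)^7\frac{\beta_3}2n^7=2\beta_4n^7$. Changing the status of one vertex changes $X_{uv}$ by at most $7n^6$. By McDiarmid's inequality, $P(X_{uv}<\beta_4n^7)\le\exp(-2\beta_4^2n^{14}/(49n^{13}))$, and a union bound shows that w.h.p.\ $X_{uv}\ge\beta_4n^7$ for all $u\ne v$. Fix an $R$ with both properties. A set of fewer than $\beta_4n/7$ vertices meets fewer than $\beta_4n^7$ tuples.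
\end{proof}

Let $V'=V\setminus(V(P_{abs})\cup R)$ and $N=|V'|$. Then $|V\setminus V'|\le116\lambda n+\rho n\le(\frac{116}{10^5}+\frac1{800})\alpha n\le\tau n$. So for every pair $uv\in G$ and every vertex $v$ we have, for large $n$,
\begin{equation}\label{eq:inV'}
|N(uv)\cap V'|\ge(\tfrac12-2\tau)N,\qquad|N(v)\cap V'|\ge(\tfrac12-2\tau)N .
\end{equation}

\section{Covering almost all vertices}\label{sec:cover}

\subsection{The weight inequality}

We now prove a robust version of Lemma~\ref{lem:model} in $H[V']$. It tolerates a few edges on which \eqref{eq:weighting} fails, as the regularity lemma will produce such edges.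

\begin{lemma}\label{lem:weights}
Let $\epsilon>0$ with $\epsilon^{1/4}\le\alpha/1000$, and let $n$ be large in terms of $\epsilon$. Let $y:V'\to[0,\infty)$ and let $\mathcal B$ be a set of at most $\epsilon N^3$ edges of $H[V']$, called \emph{bad}, such that $y_a+\frac12(y_b+y_c)\ge2$ for every edge $abc\notin\mathcal B$ of $H[V']$ and every labeling of its vertices. Then $\sum_{v\in V'}y_v\ge(1-31\epsilon^{1/4})N$.
\end{lemma}

\begin{proof}
Call a vertex of $V'$ \emph{typical} if it is in at most $3\sqrt\epsilon N^2$ bad edges. At most $\sqrt\epsilon N$ vertices are atypical. Let $v$ be a typical vertex with $m=y_v$ minimum among the typical vertices. If $m\ge1$, then $\sum y\ge(1-\sqrt\epsilon)N$. So let $m<1$ and $g=1-m\in(0,1]$. If $vbc$ is a non-bad edge of $H[V']$, then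
\begin{equation}\label{eq:link}
y_b+y_c\ge4-2m .
\end{equation}

\emph{Cleaning the link of $v$.} Let $D=N(v)\cap V'$. Let $D^*$ be $D$ minus the atypical vertices and minus the vertices $b$ for which more than $\epsilon^{1/4}N$ bad edges contain both $v$ and $b$. As $v$ is in at most $3\sqrt\epsilon N^2$ bad edges, there are at most $6\epsilon^{1/4}N$ such $b$, so $|D\setminus D^*|\le6\epsilon^{1/4}N+\sqrt\epsilon N\le7\epsilon^{1/4}N$. Let $\Lambda^*$ be the graph on $D^*$ of pairs $bc$ such that $vbc$ is a non-bad edge of $H[V']$. For $b\in D^*$ the set $N(vb)\cap V'\subset D$ has at least $(\frac12-2\tau)N$ elements by \eqref{eq:inV'}; at most $7\epsilon^{1/4}N$ of them are outside $D^*$, and at most $\epsilon^{1/4}N$ of them form a bad edge with $v,b$. So $\Lambda^*$ has minimum degree at least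
\[
d:=(\tfrac12-2\tau-8\epsilon^{1/4})N\ge N/4 .
\]

\emph{Case (a): $|D|\ge N/2$.} This is the argument of the model case. We have $\lfloor|D^*|/2\rfloor\ge\frac N4-\frac72\epsilon^{1/4}N-1$, so by Lemma~\ref{lem:matching} $\Lambda^*$ has a matching with exactly $\ell=\lfloor N/4-4\epsilon^{1/4}N\rfloor$ edges. Summing \eqref{eq:link} over it and using $y\ge m$ for the other typical vertices,
\[
\sum y\ge\ell(4-2m)+m(N-2\ell-\sqrt\epsilon N)=4\ell(1-m)+mN-m\sqrt\epsilon N\ge N-18\epsilon^{1/4}N .
\]

\emph{Case (b): $|D|<N/2$.} Let $U=V'\setminus D$, so that $|U|>N/2\ge(\frac12-\alpha)n$. Let $L=\{b\in D^*:y_b<2-m\}$ be the set of light vertices of $D^*$. By \eqref{eq:link}, $L$ is independent in $\Lambda^*$. So if $L\ne\emptyset$, the at least $d$ neighbors in $\Lambda^*$ of a vertex of $L$ lie in $D^*\setminus L$, and in any case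
\begin{equation}\label{eq:light}
|L|\le\max\{0,|D^*|-d\}\le(2\tau+8\epsilon^{1/4})N .
\end{equation}
Consider the surplus
\[
\Gamma=\sum_{b\in U\text{ typical}}(y_b-m)+\sum_{b\in D^*\setminus L}\big(y_b-(2-m)\big),
\]
in which all terms are non-negative. The vertices of $L$ are typical, so they have $y_b\ge m=(2-m)-2g$. Hence
\[
\sum y\ge(2-m)|D^*|-2g|L|+m(|U|-\sqrt\epsilon N)+\Gamma .
\]
Here $(2-m)|D^*|\ge(2-m)|D|-14\epsilon^{1/4}N=(m+2g)|D|-14\epsilon^{1/4}N$, and $|D|+|U|=N$. Using also $|D|\ge(\frac12-2\tau)N$ and \eqref{eq:light},
\begin{align*}
\sum y&\ge mN+2g|D|-15\epsilon^{1/4}N-2g|L|+\Gamma\\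
&\ge mN+(gN-4\tau gN)-15\epsilon^{1/4}N-(4\tau gN+16\epsilon^{1/4}N)+\Gamma\\
&=N-8\tau gN-31\epsilon^{1/4}N+\Gamma .
\end{align*}
It remains to show that $\Gamma\ge8\tau gN$. Here we use that $H$ has no sparse half. Let $U^+$ be the set of typical $b\in U$ with $y_b\ge m+g/6$.

If $|U^+|\ge\alpha N/4$, then $\Gamma\ge\frac{\alpha N}4\cdot\frac g6=\alpha gN/24\ge\alpha gN/50=8\tau gN$.

If $|U^+|<\alpha N/4$, then, as $U$ is not a sparse half, $e_G(U)>\alpha n^2\ge\alpha N^2$. So for at least $\alpha N^2-(\frac\alpha4+\sqrt\epsilon)N^2\ge\frac\alpha2N^2$ edges $bb'$ of $G[U]$ both $b,b'$ are typical with $y_b,y_{b'}<m+g/6$. By \eqref{eq:inV'} each such $bb'$ extends to an edge of $H[V']$ by at least $N/3$ vertices $c$. The total number of pairs $(bb',c)$ with $bb'c$ bad is at most $3\epsilon N^3$, so for some such $bb'$ at least $\frac N3-\frac{6\epsilon}\alpha N\ge\frac N4$ vertices $c$ give non-bad edges $bb'c$. At least $N/5$ of these $c$ are typical, and for each of them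
\[
y_c\ge4-2y_b-y_{b'}\ge4-3m-\tfrac g2=(2-m)+\tfrac32g=m+\tfrac72g .
\]
Those $c$ that lie in $D^*$ are not in $L$. So all but at most $|D\setminus D^*|\le7\epsilon^{1/4}N$ of these $c$ lie in $U$ or in $D^*\setminus L$, and each contributes at least $\frac32g$ to $\Gamma$. Hence $\Gamma\ge\frac32g(\frac N5-7\epsilon^{1/4}N)\ge\frac14gN\ge8\tau gN$.
\end{proof}

\subsection{From weights to paths}

We recall the two tools that convert the weight inequality into paths. For pairwise disjoint non-empty vertex sets, $d(W_1,W_2,W_3)$ is the number of edges with one vertex in each $W_i$, divided by $|W_1||W_2||W_3|$. A triple $(V_1,V_2,V_3)$ of sets of size $m$ is \emph{$\epsilon$-regular} if $|d(W_1,W_2,W_3)-d(V_1,V_2,V_3)|\le\epsilon$ for all $W_h\subset V_h$ with $|W_h|\ge\epsilon m$.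

\emph{Weak regularity lemma} (\cite{Chung}, \cite{FR}). For every $\epsilon>0$ there is $T_0(\epsilon)$ such that the vertex set of every $3$-graph on $N$ vertices, $N$ large, has a partition $V_0\cup V_1\cup\dots\cup V_t$ with $1/\epsilon\le t\le T_0(\epsilon)$, $|V_0|\le\epsilon N$, $|V_1|=\dots=|V_t|$, in which all but at most $\epsilon\binom t3$ triples of the sets $V_1,\dots,V_t$ are $\epsilon$-regular.

\emph{Erd\H os's theorem} (\cite{Erdos}). For all $\delta>0$ and $h$ there is $M_0(\delta,h)$ such that every $3$-graph on $M\ge M_0(\delta,h)$ vertices with at least $\delta M^3$ edges contains a complete $3$-partite $3$-graph with parts of size $h$.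

A loose path whose centers lie in one cluster $V_i$, and whose joints alternate between two clusters $V_j$ and $V_k$, uses $V_i,V_j,V_k$ in proportion about $1:\frac12:\frac12$. This is the reason for the coefficients in the linear program below and, dually, in \eqref{eq:weighting}.

\begin{lemma}\label{lem:cover}
For every $\xi>0$ and every integer $r\ge1/\xi$, if $n$ is large, then all but at most $\xi n$ vertices of $V'$ can be covered by vertex-disjoint loose paths in $H[V']$, each with $2r$ edges.
\end{lemma}

\begin{proof}
Choose $\epsilon>0$ with $60\epsilon^{1/4}\le\xi/2$ and $(4\epsilon)^{1/4}\le\alpha/1000$; in particular $\epsilon<\frac14$. Apply the weak regularity lemma to $H[V']$, and let $m=|V_i|$ for $i\ge1$. As $t\le T_0(\epsilon)$, $m$ is large when $n$ is. Call $f=\{i,j,k\}\subset\{1,\dots,t\}$ \emph{good} if the triple $V_i,V_j,V_k$ is $\epsilon$-regular with density at least $2\epsilon$. Let $\mathcal B$ be the set of edges of $H[V']$ that are not transversal edges of a good triple. These are edges that meet $V_0$ (at most $\epsilon N^3$), have two vertices in one cluster (at most $t\binom m2N\le N^3/(2t)\le\epsilon N^3$),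 lie in irregular triples (at most $\epsilon\binom t3m^3\le\epsilon N^3$), or lie in triples of density less than $2\epsilon$ (at most $2\epsilon\binom t3m^3\le\epsilon N^3$). So $|\mathcal B|\le4\epsilon N^3$.

\emph{The linear program.} Take variables $w(f,i)\ge0$ for $f$ good and $i\in f$, and maximize $2\sum w(f,i)$ subject to
\[
\sum_{f\ni j}\Big(w(f,j)+\tfrac12\sum_{i\in f\setminus\{j\}}w(f,i)\Big)\le1\qquad\text{for each }j\in\{1,\dots,t\}.
\]
Each $w(f,i)$ has total coefficient $1+\frac12+\frac12=2$ in the sum of all constraints, so $\sum w\le t/2$ for every feasible $w$; in particular the program is feasible and bounded. Its dual is to minimize $\sum_jy_j$ over $y\ge0$ with $y_i+\frac12(y_j+y_k)\ge2$ for all good $f=\{i,j,k\}$ and each $i\in f$. Let $y$ be an optimal dual solution, and set $y_v=y_j$ for $v\in V_j$, $j\ge1$, and $y_v=0$ for $v\in V_0$. The hypothesis of Lemma~\ref{lem:weights} holds with $4\epsilon$ in place of $\epsilon$, because each edge outside $\mathcal B$ is a transversal edge of a good triple. So $m\sum_jy_j\ge(1-31(4\epsilon)^{1/4})N\ge(1-50\epsilon^{1/4})N$. By duality there is an optimal primal solution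 $w$ with $2m\sum w\ge(1-50\epsilon^{1/4})N$. We choose it to be a basic solution; since there are $t$ constraints, at most $t$ of its entries are non-zero.

\emph{The paths.} For each $(f,i)$, $f=\{i,j,k\}$, with $w=w(f,i)\ge\sqrt\epsilon$ reserve sets $X_i\subset V_i$, $X_j\subset V_j$, $X_k\subset V_k$ of sizes $\lfloor wm\rfloor,\lfloor wm/2\rfloor,\lfloor wm/2\rfloor$, such that the sets reserved for all these $(f,i)$ are pairwise disjoint. The constraints allow this. We shall remove loose paths from $X_i\cup X_j\cup X_k$. As long as at least $\epsilon m$ vertices remain in each of the three sets, the remaining sets have density at least $2\epsilon-\epsilon=\epsilon$, so there are at least $\epsilon^4m^3$ transversal edges between them, on at most $3m$ and at least $3\epsilon m$ vertices. By Erd\H os's theorem, for $m$ large these transversal edges contain a complete $3$-partite $3$-graph with parts of size $2r+1$. Replacing a vertex of a transversal edge by another vertex of the same part gives a transversal edge again, so each part lies in one of $X_i,X_j,X_k$, and different parts lie in different ones. Hence there is a loose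 path with $2r$ edges, all centers in $X_i$, and joints alternating between $X_j$ and $X_k$, starting in whichever of $X_j,X_k$ we like. We remove such paths in pairs (\emph{rounds}), one starting in $X_j$ and one in $X_k$. Each round uses $4r$ vertices of $X_i$ and $(r+1)+r=2r+1$ vertices of each of $X_j,X_k$.

We perform
\[
s=\Big\lfloor\frac{wm/2-\epsilon m-1}{2r+1}\Big\rfloor-1
\]
rounds; since $w\ge\sqrt\epsilon>2\epsilon$, we have $s\ge0$ for $m$ large. This is possible. In total $(2r+1)s\le\frac{wm}2-\epsilon m-1$ vertices of each of $X_j,X_k$ are used, so at least $(\frac{wm}2-1)-(\frac{wm}2-\epsilon m-1)=\epsilon m$ remain. And $4rs\le2(2r+1)s\le wm-2\epsilon m-2$ vertices of $X_i$ are used, so at least $(wm-1)-(wm-2\epsilon m-2)\ge2\epsilon m$ remain. Hence before every removal each of the three sets still has at least $\epsilon m$ vertices. Since $s\ge\frac{wm/2-\epsilon m-1}{2r+1}-2$ and $\frac{4r+1}{2r+1}=2-\frac1{2r+1}$, the number of covered vertices is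
\[
(8r+2)s\ge\tfrac{4r+1}{2r+1}(wm-2\epsilon m-2)-2(8r+2)\ge2wm-\tfrac{wm}{2r+1}-5\epsilon m
\]
for large $m$.

\emph{The count.} We sum this over the at most $t$ entries $w\ge\sqrt\epsilon$. The non-zero entries below $\sqrt\epsilon$ contribute at most $2\sqrt\epsilon\,tm\le2\sqrt\epsilon N$ to $2m\sum w$, and $m\sum w\le mt/2\le N/2$. So the number of uncovered vertices of $V'$ is at most
\[
50\epsilon^{1/4}N+2\sqrt\epsilon N+5\epsilon N+\tfrac N{2(2r+1)}\le60\epsilon^{1/4}N+\tfrac N{4r}\le\xi n .\qedhere
\]
\end{proof}

\section{End of the proof}\label{sec:end}

\begin{proposition}\label{prop:nonext}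
If $H$ is not nearly split and has no sparse half, then $H$ has a loose Hamiltonian cycle.
\end{proposition}

\begin{proof}
Let $\xi=\nu/4$ and let $r\ge\max\{1/\xi,20/\beta_4\}$ be an integer. Lemma~\ref{lem:cover} gives disjoint loose paths $P_1,\dots,P_s$ in $H[V']$, each with $4r+1$ vertices, so $s\le n/(4r)$, that cover all but at most $\xi n$ vertices of $V'$. Connect $P_{abs},P_1,\dots,P_s$ cyclically through $R$ by Lemma~\ref{lem:reservoir}, one connection after the other, avoiding the vertices of $R$ already used. In total at most $7(\frac n{4r}+1)\le\frac7{80}\beta_4n+7<\beta_4n/7$ vertices of $R$ are used, so this succeeds. The result is a loose cycle $\mathcal C$ that contains $P_{abs}$ as a subpath. Its set $U$ of uncovered vertices satisfies $|U|\le\xi n+\rho n\le\nu n$. A loose cycle has an even number of vertices and $n$ is even, so $|U|$ is even. By Lemma~\ref{lem:Abs} we can replace $P_{abs}$ in $\mathcal C$ by a loose path on $V(P_{abs})\cup U$ with the same ends. This gives a loose Hamiltonian cycle of $H$.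
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n$ be even and large, and let $H$ be a $3$-graph on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge\frac n2-1$. If $H$ is nearly split, apply Proposition~\ref{prop:E1}; if it has a sparse half, apply Proposition~\ref{prop:E2}; otherwise apply Proposition~\ref{prop:nonext}. The statement about the exceptional families is Lemma~\ref{lem:families}.
\end{proof}

As explained after its statement, Theorem~\ref{thm:main} implies Theorem~\ref{thm:conj} and Corollary~\ref{cor:threshold}.

\begin{thebibliography}{9}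
\bibitem{Chung} Chung, 1991.
\bibitem{Erdos} Erd\H os, 1964.
\bibitem{FR} Frankl and R\"odl, 1992.
\bibitem{HM} Anastasia Halfpap and Van Magnan, ``Positive co-degree thresholds for spanning structures'', arXiv:2409.09185 (2024).
\bibitem{Ore} Ore, 1963.
\end{thebibliography}

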